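# Estimating a Hölder score on $\mathbb R^d$: the rate $n^{-2\beta/(d+2\beta+2)}$

## 1. Stone's exponent with $m=\beta+1$

We observe $X_1,\dots,X_n$, drawn i.i.d. from an unknown probability distribution on $\mathbb R^d$ with a positive differentiable density $\rho$. We want to estimate its **score** $s=\nabla\log\rho$. An estimator $\hat s=\hat s(\cdot\,;X_1,\dots,X_n)$ is charged
$$\ell(\hat s,\rho)=\int\|\hat s(x)-s(x)\|^2\,\rho(x)\,dx .$$
If $s$ is "$\beta$-smooth", how small can the worst-case expected loss be?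

There is a natural first guess. Since $\nabla\rho=s\rho$, a score with $\beta$ derivatives means a density with $\beta+1$ derivatives, and estimating the score should be as hard as estimating the gradient of the density. For densities supported on a $d$-dimensional hypercube and $m$-smooth (derivatives up to order $\lceil m\rceil-1$ bounded, those of top order Hölder of exponent $m-\lceil m\rceil+1$), a result of Stone says that the optimal mean squared $L^2$ rate for the $r$-th derivative is $n^{-2(m-r)/(2m+d)}$. With $m=\beta+1$ and $r=1$ this gives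

$$\textbf{guess:}\qquad n^{-\frac{2\beta}{d+2\beta+2}} .$$

It is only a guess. Our densities live on all of $\mathbb R^d$ and are arbitrarily small far out, and to get the score we must divide by $\rho$. The problem is taken from Andre Wibisono, Yihong Wu, Kaylee Yingxi Yang, "Optimal score estimation via empirical Bayes smoothing", arXiv:2402.07747 (2024), where the case $\beta>1$ is an open question. Here are the precise classes.

**Definition (subgaussian).** $\rho$ is $\alpha$-subgaussian if, for $X\sim\rho$, $\mathbb E\exp(\langle u,X-\mathbb EX\rangle)\le\exp(\alpha^2\|u\|^2/2)$ for all $u\in\mathbb R^d$.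

**Definition (Hölder score).** For $0<\beta\le1$ the score is $(L,\beta)$-Hölder if $\|s(x_1)-s(x_2)\|\le L\|x_1-x_2\|^\beta$ for all $x_1,x_2$. For $\beta>1$ put $k=\lceil\beta\rceil-1\ge1$. The score is $(L,\beta)$-Hölder if $s\in C^k$, $\sup_x\|D^js(x)\|_{\rm op}\le L$ for $1\le j\le k$, and $\|D^ks(x_1)-D^ks(x_2)\|_{\rm op}\le L\|x_1-x_2\|^{\beta-k}$ for all $x_1,x_2$. Here $D^js(x)$ is a $j$-linear map $(\mathbb R^d)^j\to\mathbb R^d$ and the norm is the operator norm for Euclidean norms. Such a score is in particular $L$-Lipschitz. The size of $s$ itself is not bounded.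

**Definition (classes).** $\mathcal P_{\alpha,L,\beta}$ is the class of $\alpha$-subgaussian densities with $(L,\beta)$-Hölder score, and $\mathcal P_{\alpha,L}=\mathcal P_{\alpha,L,1}$. For $q,A>0$, $\mathcal M_{q,A,L,\beta}$ is the set of positive differentiable densities with $(L,\beta)$-Hölder score such that $\mathbb E\|X-a\|^q\le A^q$ for some $a\in\mathbb R^d$.

**Example 1.** $N(\mu,\sigma^2I)$ is $\alpha$-subgaussian if and only if $\sigma\le\alpha$. Its score $-(x-\mu)/\sigma^2$ has first derivative of norm $\sigma^{-2}$ and vanishing higher derivatives, so for $\beta\ge1$ it is $(L,\beta)$-Hölder if and only if $\sigma^{-2}\le L$. Thus $\mathcal P_{\alpha,L,\beta}$ contains $N(\mu,\sigma^2I)$ exactly when $L^{-1}\le\sigma^2\le\alpha^2$.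

**Example 2.** Let $d=1$, $1<\beta<2$ (so $k=1$), and let $s(0)=0$, $s'(t)=-1+\frac12\min(|t|,1)^{\beta-1}$. Since $x s(x)\le-x^2/2$, this is the score of a probability density. We have $|s'|\le1$, and since $|a^{\beta-1}-b^{\beta-1}|\le|a-b|^{\beta-1}$ for $a,b\ge0$, $|s'(t)-s'(t')|\le\frac12|t-t'|^{\beta-1}$. So $s$ is $(1,\beta)$-Hölder. The cusp of $s'$ at $0$ prevents it from being Hölder of any order larger than $\beta$.

**Example 3.** Let $\langle x\rangle=\sqrt{1+\|x\|^2}$ and $\rho\propto e^{-\langle x\rangle}$. If $P$ is a polynomial of degree at most $r$, then $\partial_i(P\langle x\rangle^{-r})=(\langle x\rangle^2\partial_iP-rx_iP)\langle x\rangle^{-r-2}$, whose numerator has degree at most $r+1$. Starting from $\partial_i\langle x\rangle=x_i/\langle x\rangle$ we see that all derivatives of $\langle x\rangle$ of order $\ge1$ are bounded. So this $\rho$ has a score that is $(L,\beta)$-Hölder for every $\beta>0$, with $L$ depending on $\beta$ and $d$. It is not subgaussian but has all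 moments.

**Notation for the whole lecture.**
$$k=\lceil\beta\rceil-1,\quad D=d+2\beta+2,\quad\gamma=\frac{d+2}{D},\quad 1-\gamma=\frac{2\beta}D,\quad q_*=\frac{2d\beta}{d+2},\quad\eta=\frac d{d+q}.$$
$v_d$ is the volume of the unit ball, $\varphi=\log\rho$, $S(x)=1+\|s(x)\|\ge1$, and $K_h=h^{-d}K(\cdot/h)$ for a kernel $K$. The letters $C,c>0$ denote constants that may change from line to line and never depend on $n$, $x$ or the unknown $\rho$. The guess reads $n^{-2\beta/D}$.

## 2. Testing the exponent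

### 2.1 Lipschitz scores

The case $\beta=1$ is known up to logarithms. For every $L$, a Gaussian-kernel estimator achieves, for large $n$,
$$\sup_{\mathcal P_{\alpha,L}}\mathbb E\,\ell\le Cd\alpha^2L^2(\log n)^{\frac d{d+4}}n^{-\frac2{d+4}},\tag{1}$$
and for some $L=L(d,\alpha)$ the minimax risk over $\mathcal P_{\alpha,L}$ is at least $c\,n^{-2/(d+4)}$. Since $\frac{2\beta}{d+2\beta+2}=\frac2{d+4}$ at $\beta=1$, the guess passes. For $0<\beta\le1$ there is a similar upper bound with a Gaussian kernel, uniform over $\mathcal P_{\alpha,L,\beta}$: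
$$\mathbb E\,\ell\le Cd^\beta L^2\alpha^{2\beta}(\log n)^{\frac{d\beta}{d+2\beta+2}}n^{-\frac{2\beta}{d+2\beta+2}}.\tag{2}$$
Keep the powers of $\log n$ in mind.

### 2.2 Gaussians and the threshold $L\alpha^2=1$

Example 1 shows that the Gaussians disappear from the class when $L\alpha^2<1$. In fact everything disappears, and at $L\alpha^2=1$ the guess is wrong.

**Proposition 1.** Let $\beta\ge1$. If $L<\alpha^{-2}$, then $\mathcal P_{\alpha,L,\beta}=\emptyset$. If $L=\alpha^{-2}$, then $\mathcal P_{\alpha,L,\beta}=\{N(\mu,\alpha^2I):\mu\in\mathbb R^d\}$, and the minimax risk lies in $\big[\frac1{16n\alpha^2},\frac d{n\alpha^2}\big]$.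

*Proof.* **Step 1 (two integrations by parts).** We want moment identities that link $s$ to the variance. Let $\rho\in\mathcal P_{\alpha,L,\beta}$, $e$ a unit vector, $\mu=\mathbb EX$, $f(x)=\langle e,x-\mu\rangle$, $s_e=\langle e,s\rangle$. Since $\beta\ge1$, $s$ is $L$-Lipschitz, so $\|s(x)\|\le\|s(0)\|+L\|x\|$ and $\mathbb E\|s(X)\|^2<\infty$. The functions $\rho f$ and $\rho s_e$ are locally Lipschitz and integrable. Almost everywhere
$$\partial_e(\rho f)=\rho\,(s_ef+1),\qquad\partial_e(\rho s_e)=\rho\,(s_e^2+\partial_es_e),$$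
and both are integrable, by Cauchy–Schwarz and $|\partial_es_e|\le L$. If $G$ is locally Lipschitz and $G,\partial_eG\in L^1$, then $\int\partial_eG=0$: by Fubini, on almost every line in direction $e$, $G$ is locally absolutely continuous and integrable with integrable derivative, so it has limits at both ends, these limits are $0$, and the derivative integrates to $0$. Hence
$$\mathbb E[s_ef]=-1,\qquad\mathbb E[s_e^2]=-\mathbb E[\partial_es_e]\le L.\tag{3}$$

**Step 2 (the inequality $L\alpha^2\ge1$).** We bound the variance and combine. With $u=te$, the subgaussian inequality reads $1+\frac{t^2}2\mathrm{Var}f(X)+o(t^2)\le1+\frac{t^2}2\alpha^2+o(t^2)$, so $\mathrm{Var}f(X)\le\alpha^2$. By (3) and Cauchy–Schwarz, $1\le\mathbb E[s_e^2]\,\mathrm{Var}f(X)\le L\alpha^2$. So the class is empty if $L<\alpha^{-2}$.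

**Step 3 (equality).** We identify the class at $L\alpha^2=1$. All inequalities of Step 2 are equalities, so $\mathrm{Var}f=\alpha^2$ and $s_e=cf$ almost everywhere for a constant $c$. By (3), $c\,\alpha^2=-1$. By continuity $s_e=-\alpha^{-2}f$ everywhere, for every $e$. So $s(x)=-(x-\mu)/\alpha^2$ and $\rho=N(\mu,\alpha^2I)$. Conversely these laws are in the class by Example 1.

**Step 4 (risk over the Gaussians).** We bound the risk on both sides. The estimator $-(x-\bar X)/\alpha^2$ has loss $\|\bar X-\mu\|^2/\alpha^4$ and risk $d/(n\alpha^2)$. For the lower bound let $\mu_0=0$ and $\mu_1=\alpha n^{-1/2}e$. Write $\rho_i=N(\mu_i,\alpha^2I)$ with score $s_i$. The $n$-fold Kullback–Leibler divergence is $n\|\mu_1\|^2/(2\alpha^2)=\frac12$. By Pinsker, $TV\le\sqrt{KL/2}$, so the $n$-fold total variation is at most $\frac12$. The one-sample total variation is at most $\frac12$ too, so $\int\min(\rho_0,\rho_1)\ge\frac12$. Since $\|a\|^2+\|b\|^2\ge\frac12\|a-b\|^2$ and $s_1-s_0=\mu_1/\alpha^2$, for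 every fixed sample
$$\sum_{i=0,1}\|\hat s-s_i\|^2_{L^2(\rho_i)}\ge\int\min(\rho_0,\rho_1)\sum_{i=0,1}\|\hat s-s_i\|^2\ge\frac12\cdot\frac12\cdot\frac{\|\mu_1\|^2}{\alpha^4}=\frac1{4n\alpha^2}.$$
Integrating against the minimum of the two sample densities, whose total mass is $1-TV\ge\frac12$, the sum of the two risks is at least $\frac1{8n\alpha^2}$, and the larger risk is at least $\frac1{16n\alpha^2}$. $\square$

So the guess can only be right for $L>\alpha^{-2}$. It will be right for every such $L$.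

### 2.3 Polynomial tails

The third test is a budget, not yet a proof. Near $x$, at bandwidth $h$, about $n\rho(x)h^d$ data points are usable. A kernel estimate of $\nabla\rho/\rho$ should have bias of order $h^\beta$ and variance of order $1/(n\rho(x)h^{d+2})$. These balance when $h^D=1/(n\rho(x))$, the squared error at $x$ is then $(n\rho(x))^{-2\beta/D}$, and integrating against $\rho$ gives
$$n^{-2\beta/D}\int\rho(x)^{\gamma}\,dx .\tag{4}$$
Where $n\rho(x)\lesssim1$ there are no data, and we pay about $\int_{\rho<1/n}(1+\|s\|^2)\rho$.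

Take $\rho(x)\propto(1+\|x\|^2)^{-(d+q)/2}$, with score $-(d+q)x/(1+\|x\|^2)$. All derivatives of this score are bounded: differentiating $P(1+\|x\|^2)^{-r}$ with $\deg P<2r$ gives a numerator of degree less than $2r+2$ over $(1+\|x\|^2)^{r+1}$. In polar coordinates, $\int\rho^\gamma<\infty$ if and only if $\gamma(d+q)>d$, that is $\gamma>\eta$. Now
$$\gamma>\eta\iff(d+2)(d+q)>d(d+2\beta+2)\iff q>q_* .\tag{5}$$
Also $\{\rho<1/n\}$ is the exterior of a ball of radius of order $n^{1/(d+q)}$ and has probability of order $n^{-q/(d+q)}=n^{-(1-\eta)}$. For $d=1$, $\beta=2$ the guess is $n^{-4/7}$ and $q_*=\frac43$. With $q=1$ the no-data region alone has probability of order $n^{-1/2}$, which is larger. So tails matter, and the budget predicts that the guess survives exactly down to about $q_*$ moments.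

## 3. Statements

**Theorem A.** Let $\beta\ge1$ (in particular any $\beta>1$), $d\ge1$, $\alpha>0$.

1. If $L>\alpha^{-2}$, there are constants $0<c\le C$ depending only on $(d,\alpha,L,\beta)$ such that for all large $n$
$$c\,n^{-\frac{2\beta}{d+2\beta+2}}\le\inf_{\hat s}\sup_{\rho\in\mathcal P_{\alpha,L,\beta}}\mathbb E\,\ell(\hat s,\rho)\le C\,n^{-\frac{2\beta}{d+2\beta+2}},$$
with no logarithmic factor. The upper bound is attained by an explicit estimator depending only on $(n,d,\beta)$, not on $\alpha$ or $L$.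
2. If $L=\alpha^{-2}$, then $\mathcal P_{\alpha,L,\beta}=\{N(\mu,\alpha^2I):\mu\in\mathbb R^d\}$ and the minimax risk lies in $[\frac1{16n\alpha^2},\frac d{n\alpha^2}]$.
3. If $L<\alpha^{-2}$, the class is empty.

So the exact non-degeneracy threshold is $L>\alpha^{-2}$, and at $\beta=1$ the logarithm in (1) is removed. Parts 2 and 3 are Proposition 1.

**Theorem B (moment classes, all $\beta>0$).** Let $\beta,q,A>0$, $d\ge1$ and $L\ge L_0(d,q,A,\beta)$. The minimax risk $\mathcal R_n$ over $\mathcal M_{q,A,L,\beta}$ satisfies, for all large $n$: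

* if $q>q_*$: $\;c\,n^{-2\beta/(d+2\beta+2)}\le\mathcal R_n\le C\,n^{-2\beta/(d+2\beta+2)}$;
* if $q\le q_*$: $\;c\,n^{-q/(d+q)}\le\mathcal R_n\le C(\log n)^C\,n^{-q/(d+q)}$.

The exponents agree at $q=q_*$, and the upper bounds hold for every $L$. Hence $\mathcal R_n=\tilde\Theta\big(n^{-\min\{2\beta/(d+2\beta+2),\,q/(d+q)\}}\big)$.

**Remark.** For $\beta<1$ the class $\mathcal P_{\alpha,L,\beta}$ is empty, so there Theorem B is the meaningful statement. Indeed $\varphi(x)-\varphi(0)-\langle s(0),x\rangle=\int_0^1\langle s(tx)-s(0),x\rangle\,dt$ gives $\varphi(x)\ge\varphi(0)-\|s(0)\|\|x\|-L\|x\|^{1+\beta}$. For a given $\rho$ the unit ball about $\mathbb EX+(R+1)e$ therefore has mass at least $e^{-C_\rho R^{1+\beta}}$ for large $R$, with $C_\rho$ depending on $\rho$. But the ball lies in $\{\langle e,x-\mathbb EX\rangle\ge R\}$, which has probability at most $e^{-R^2/(2\alpha^2)}$ by the Chernoff bound. Since $1+\beta<2$, this is a contradiction for large $R$.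

## 4. One bandwidth for all points: a lost $(\log n)^{d/2}$

The sensible first estimator is a plug-in with one bandwidth,
$$\hat\rho_h(x)=\frac1n\sum_iK_h(x-X_i),\qquad\hat g_h(x)=\frac1n\sum_ih^{-d-1}(\nabla K)\Big(\frac{x-X_i}h\Big),\qquad\hat s=\hat g_h/\hat\rho_h,$$
set to $0$ where $\rho$ seems too small. It runs into two separate obstacles, both visible on a Gaussian.

**Bias with a Gaussian kernel.** Let $d=1$, $\rho=N(0,\sigma^2)$, and let $K$ be the standard Gaussian density. The smoothed density is $N(0,\sigma^2+h^2)$, with score $-x/(\sigma^2+h^2)$. Even with infinitely many data the loss is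
$$\sigma^2\Big(\frac1{\sigma^2}-\frac1{\sigma^2+h^2}\Big)^2=\frac{h^4}{\sigma^2(\sigma^2+h^2)^2},$$
of order $h^4$. For $\beta>2$ we need $h^{2\beta}$, which is smaller. The cure is a kernel with vanishing moments. It takes negative values, so the denominator will need care.

**Variance with a constant bandwidth.** Take any smooth compactly supported $K$ and $\rho=N(0,\sigma^2I)$. To first order the error is $(\hat g_h-s\hat\rho_h)/\rho$. Substituting $y=x-hu$, the trace of the covariance of $\hat g_h(x)-s(x)\hat\rho_h(x)$ is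
$$\frac1n\Big[h^{-d-2}\int\|\nabla K(u)-hs(x)K(u)\|^2\rho(x-hu)\,du-\|\text{mean}\|^2\Big].$$
When $h\to0$ and $h\|x\|\to0$, $\rho(x-hu)/\rho(x)\to1$ uniformly on the support of $K$. The mean is $\int K_h(x-y)(s(y)-s(x))\rho(y)\,dy=O(h\rho(x))$. So this trace is $(1+o(1))\,\rho(x)\|\nabla K\|_2^2/(nh^{d+2})$. Divide by $\rho^2$ for the relative error and multiply by $\rho$ for the loss: the variance costs
$$\frac{(1+o(1))\|\nabla K\|_2^2}{nh^{d+2}}\quad\text{per unit of volume, whatever the value of }\rho(x).$$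
This is the exact point of failure. We must cover a region $\{\rho\ge t\}$ with $\int_{\rho<t}\|s\|^2\rho\lesssim n^{-2\beta/D}$. For the Gaussian this integral is $t$ up to powers of $\log\frac1t$, so $t$ must be at most a negative power of $n$, up to logarithms. Then $\{\rho\ge t\}$ is a ball with squared radius $2\sigma^2\log\big(1/((2\pi\sigma^2)^{d/2}t)\big)$ and its volume is of order $(\log n)^{d/2}$. Balancing $h^{2\beta}$ with $(\log n)^{d/2}/(nh^{d+2})$ gives $h^D=(\log n)^{d/2}/n$ and total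
$$n^{-\frac{2\beta}D}(\log n)^{\frac{d\beta}D},$$
with the same power of the logarithm as in (1) and (2). With polynomial tails the volume would be a power of $n$.

## 5. The bandwidth $(n\rho(x))^{-1/D}$ and the weight $\rho^\gamma$

The budget (4) says what to do: use at each point the bandwidth $h(x)\approx(n\rho(x))^{-1/D}$, larger where the density is lower. The cost per unit of volume is then $n^{-2\beta/D}\rho(x)^\gamma$ instead of a constant, and $\rho^\gamma$ is integrable when the tails are light enough. Three things must be supplied.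

* *Smoothness relative to $\rho$.* Derivatives of $\rho$ bring factors of $s$, for instance $D^2\rho=\rho\,(D^2\varphi+\nabla\varphi\otimes\nabla\varphi)$, so the bias will be $S(x)^kh^\beta$ and not $h^\beta$. We show that $\|s\|$ is at most of order $\log(1/\rho)$, so $S^{2k}$ is harmless against $\rho^\gamma$.
* *Level sets.* We need $\int S^{2k}\rho^\gamma$ to be bounded for $q>q_*$.
* *A pilot.* We need $\rho(x)$ up to a factor $2$, from an independent half of the sample. In the region that matters, $\|s\|=O(\log n)$, so $\rho$ is almost constant on balls of radius $(\log n)^{-2}$ and counting points in such a ball is enough.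

## 6. Size of the score and the bias

**The kernel.** Fix $K\in C_c^\infty$ supported in the unit ball with
$$\int K=1,\qquad\int u^aK(u)\,du=0\quad(1\le|a|\le k).$$
To see that it exists, let $w\ge0$ be a nonzero smooth bump supported in the unit ball. Then $(p_1,p_2)\mapsto\int p_1p_2w$ is an inner product on polynomials of degree $\le k$, since $\int p^2w=0$ forces $p=0$ on an open set. By Riesz there is $p$ with $\int p\,p_2\,w=p_2(0)$ for all such $p_2$. Take $K=pw$. For $k\le1$ an even $w$ with $\int w=1$ does the job with $p=1$.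

**Lemma 2.** Let $\rho$ be a positive density with $(L,\beta)$-Hölder score, $\beta>0$.

(a) If $\|y-x\|\le1$, then $\|s(y)-s(x)\|\le L$ and $|\varphi(y)-\varphi(x)|\le(\|s(x)\|+L)\|y-x\|$.

(b) $\rho(x)e^{\|s(x)\|/2}\le C_0:=4^de^L/v_d$. Hence $\rho\le C_0$ and $\|s(x)\|\le2\log(C_0/\rho(x))$.

(c) If $0<r\le1$ and $rS(x)\le1$, then
$$\Big\|\int K_r(x-y)(s(y)-s(x))\rho(y)\,dy\Big\|\le C\,S(x)^k\rho(x)\,r^\beta,\qquad C=C(d,\beta,L,K).$$

*Proof.* **Step 1 (part (a)).** This gives crude control at unit scale. If $\beta\le1$, $\|s(y)-s(x)\|\le L\|y-x\|^\beta\le L$. If $\beta>1$, $s$ is $L$-Lipschitz. So $\|s\|\le\|s(x)\|+L$ along the segment from $x$ to $y$. Integrate $\nabla\varphi=s$ along it.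

**Step 2 (part (b)).** The purpose is to see that a large score forces a low density: otherwise $\rho$ would be huge nearby and its integral would exceed $1$. For $\|z\|\le1$,
$$\varphi(x+z)-\varphi(x)-\langle s(x),z\rangle=\int_0^1\langle s(x+tz)-s(x),z\rangle\,dt\ge-L .$$
Let $e=s(x)/\|s(x)\|$ (any unit vector if $s(x)=0$). The ball of radius $\frac14$ about $\frac34e$ lies in the unit ball, and for $z$ in it $\langle s(x),z\rangle\ge(\frac34-\frac14)\|s(x)\|=\frac12\|s(x)\|$. So
$$1\ge\int\rho(x+z)\,dz\ge\rho(x)\,e^{\|s(x)\|/2-L}\,v_d4^{-d}.$$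

**Step 3 (part (c): reduction, and the case $k=0$).** We first compare $\rho(y)$ with $\rho(x)$ on the support of $K_r(x-\cdot)$. Let $\|y-x\|\le r$. By (a) and $rS(x)\le1$, $|\varphi(y)-\varphi(x)|\le1+L$, so
$$e^{-1-L}\rho(x)\le\rho(y)\le e^{1+L}\rho(x).\tag{6}$$
If $k=0$, then $\beta\le1$, $\|s(y)-s(x)\|\le Lr^\beta$, and the integral is at most $\|K\|_1Lr^\beta e^{1+L}\rho(x)$.

**Step 4 (derivatives of $\rho$ when $k\ge1$).** We need $D^j\rho$ relative to $\rho(x)$. As $s\in C^k$, $\varphi\in C^{k+1}$. By Faà di Bruno's formula for $\rho=e^\varphi$, $D^j\rho$ with $j\le k+1$ is $\rho$ times a sum, over partitions of $\{1,\dots,j\}$, of products of derivatives of $\varphi$ whose orders are the block sizes. On the ball $\|y-x\|\le r$, $\|D\varphi(y)\|\le\|s(x)\|+L\le CS(x)$, and $\|D^i\varphi\|=\|D^{i-1}s\|\le L$ for $2\le i\le k+1$. A partition has at most $j$ blocks, and $S\ge1$. With (6),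
$$\|D^j\rho(y)\|\le C\rho(x)S(x)^j,\qquad0\le j\le k+1.\tag{7}$$

**Step 5 (Hölder bound for the integrand).** Put $F(y)=(s(y)-s(x))\rho(y)\in C^k$. We show that for $\|z-x\|\le r$
$$\|D^kF(z)-D^kF(x)\|\le C\rho(x)S(x)^k\|z-x\|^{\beta-k}.\tag{8}$$
By Leibniz, $D^kF$ is a sum of terms of three types. Write $S=S(x)$ and compare $z$ with $x$.

* $(s(z)-s(x))D^k\rho(z)$ vanishes at $z=x$ and is at most $L\|z-x\|\cdot C\rho(x)S^k$.
* $D^is\otimes D^{k-i}\rho$ with $1\le i\le k-1$. Here $D^is$ is bounded by $L$ and $L$-Lipschitz, because $i+1\le k$. By (7), $D^{k-i}\rho$ is bounded by $C\rho(x)S^{k-i}$ and Lipschitz on the ball with constant $C\rho(x)S^{k-i+1}$. The difference is at most $C\rho(x)S^{k-i+1}\|z-x\|\le C\rho(x)S^k\|z-x\|$.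
* $D^ks\,\rho$. The difference is at most $L\|z-x\|^{\beta-k}\rho(z)+L|\rho(z)-\rho(x)|\le C\rho(x)\|z-x\|^{\beta-k}+C\rho(x)S\|z-x\|$.

Since $\|z-x\|\le1$, $0<\beta-k\le1$, $S\ge1$ and $k\ge1$, each is bounded by the right side of (8).

**Step 6 (Taylor and vanishing moments).** We convert (8) into the claim. By Taylor's formula with integral remainder,
$$F(y)=\sum_{j=0}^k\frac{D^jF(x)[(y-x)^j]}{j!}+\int_0^1\frac{(1-t)^{k-1}}{(k-1)!}\big(D^kF(x+t(y-x))-D^kF(x)\big)[(y-x)^k]\,dt .$$
By (8) the last term is at most $C\rho(x)S^k\|y-x\|^\beta$. The sum is a polynomial in $y-x$ of degree at most $k$ with constant term $F(x)=0$, so it integrates to $0$ against $K_r(x-\cdot)$ by the moment conditions. The remainder contributes at most $\|K\|_1C\rho(x)S^kr^\beta$. $\square$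

## 7. Level sets under a moment condition

**Lemma 3.** Let $\rho\in\mathcal M_{q,A,L,\beta}$. For all $\lambda>0$,
$$\mathrm{Vol}\{\rho\ge\lambda\}\le C\lambda^{-\eta},\qquad\mathbb P(\rho(X)<\lambda)\le C\lambda^{1-\eta}.\tag{9}$$
Consequently, for $0<t\le\frac12$,
$$\int_{\rho<t}(1+\|s\|^2)\rho\,dx\le C\,t^{1-\eta}\log^2\tfrac1t,\tag{10}$$
$$\int_{\rho\ge t}S^{2k}\rho^\gamma\,dx\le\begin{cases}C&\gamma>\eta,\\C\log^{2k+1}\frac1t&\gamma=\eta,\\C\,t^{\gamma-\eta}\log^{2k}\frac1t&\gamma<\eta.\end{cases}\tag{11}$$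

*Proof.* **Step 1 (the bounds (9)).** We split space at a well-chosen radius $R=\lambda^{-1/(d+q)}$ around $a$, so that $R^d=\lambda^{-\eta}$ and $R^{-q}=\lambda^{q/(d+q)}=\lambda^{1-\eta}$. By Markov, $\mathbb P(\|X-a\|>R)\le A^qR^{-q}$. Outside the ball, $\{\rho\ge\lambda\}$ has volume at most $\lambda^{-1}\mathbb P(\|X-a\|>R)$, so
$$\mathrm{Vol}\{\rho\ge\lambda\}\le v_dR^d+\lambda^{-1}A^qR^{-q}=(v_d+A^q)\lambda^{-\eta}.$$
Likewise $\mathbb P(\rho(X)<\lambda)\le A^qR^{-q}+\lambda v_dR^d=(A^q+v_d)\lambda^{1-\eta}$.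

**Step 2 (low densities, (10)).** We slice $\{\rho<t\}$ into dyadic bands $\{2^{-i-1}t\le\rho<2^{-i}t\}$, $i\ge0$. By Lemma 2(b), on band $i$,
$$\|s\|\le2\big(\log C_0+(i+1)\log2+\log\tfrac1t\big),\qquad\text{so}\qquad1+\|s\|^2\le C(i+1)^2\log^2\tfrac1t,$$
as $\log\frac1t\ge\log2$. The band has probability at most $C(2^{-i}t)^{1-\eta}$ by (9). Since $1-\eta>0$, $\sum_i(i+1)^22^{-i(1-\eta)}<\infty$.

**Step 3 (high densities, (11)).** We slice $\{\rho\ge t\}$ into bands $\{\lambda_i\le\rho<2\lambda_i\}$ with $\lambda_i=2^it$. Only $\lambda_i\le C_0$ matters. On band $i$, $S\le1+2\log(C_0/\lambda_i)$, $\rho^\gamma\le2^\gamma\lambda_i^\gamma$, and the volume is at most $C\lambda_i^{-\eta}$. So the integral is at most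
$$C\sum_{i\ge0,\ \lambda_i\le C_0}\big(1+2\log(C_0/\lambda_i)\big)^{2k}\lambda_i^{\gamma-\eta}.$$
If $\gamma>\eta$, count from the top: each interval $(C_02^{-l-1},C_02^{-l}]$, $l\ge0$, contains at most one $\lambda_i$, and the sum is at most $C\sum_l(l+1)^{2k}2^{-l(\gamma-\eta)}<\infty$. If $\gamma\le\eta$, the logarithmic factor is at most $C\log^{2k}\frac1t$. For $\gamma=\eta$ there are at most $1+\log_2(C_0/t)\le C\log\frac1t$ terms when any occur. For $\gamma<\eta$, $\sum_i(2^it)^{\gamma-\eta}\le Ct^{\gamma-\eta}$. $\square$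

The first case of (11) is where the logarithms of Section 4 disappear: both the factor $S^{2k}$ and the volume are absorbed by the convergent series.

## 8. The two-sample estimator and its risk

**Definition of $\hat s$.** Let $m=\lfloor n/2\rfloor$, $\mathfrak l=\log n$, $r_0=\mathfrak l^{-2}$, $T=\mathfrak l^{2D}/n$. The first half of the sample gives the pilot
$$\tilde\rho(x)=\frac{\#\{i\le m:\|X_i-x\|\le r_0\}}{m\,v_dr_0^d}.$$
If $\tilde\rho(x)<T$, set $\hat s(x)=0$. Otherwise put $h=h(x)=(n\tilde\rho(x))^{-1/D}$, so that $h\le\mathfrak l^{-2}=r_0$, and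
$$\hat\rho(x)=\frac1m\sum_{i=m+1}^{2m}K_h(x-X_i),\qquad\hat g(x)=\frac1m\sum_{i=m+1}^{2m}h^{-d-1}(\nabla K)\Big(\frac{x-X_i}h\Big).$$
Set $\hat s(x)=\Pi(\hat g(x)/\hat\rho(x))$ if $\hat\rho(x)>0$ and $\hat s(x)=0$ otherwise, where $\Pi$ is the projection onto the ball of radius $\mathfrak l^2$ about $0$. In $\hat g$ the bandwidth is frozen at its value $h(x)$; it is not differentiated. Nothing here uses $\alpha$, $L$, $q$ or $A$.

We use two standard inequalities. *Chernoff*: if $N\sim\mathrm{Binomial}(m,\pi)$ and $0<\delta\le1$, then $\mathbb P(|N-m\pi|>\delta m\pi)\le2e^{-\delta^2m\pi/3}$. *Bernstein*: if $Y_1,\dots,Y_m$ are i.i.d. with variance at most $v$ and $|Y_i-\mathbb EY_i|\le M$, then $\mathbb P(|\frac1m\sum_iY_i-\mathbb EY_1|>\tau)\le2\exp\big(-m\tau^2/(2v+\frac23M\tau)\big)$.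

**Proposition 4.** For $n\ge n_0$, uniformly over $\mathcal M_{q,A,L,\beta}$: $\mathbb E\,\ell(\hat s,\rho)\le Cn^{-2\beta/D}$ if $q>q_*$, and $\mathbb E\,\ell(\hat s,\rho)\le C(\log n)^Cn^{-q/(d+q)}$ if $q\le q_*$.

*Proof.* By Tonelli, $\mathbb E\,\ell=\int\rho(x)\,\mathbb E\|\hat s(x)-s(x)\|^2dx$. We split at $\rho=4T$.

**Step 1 (points with $\rho(x)<4T$).** Here we only use that the probability is small. As $\|\hat s\|\le\mathfrak l^2$, $\|\hat s-s\|^2\le2\mathfrak l^4+2\|s\|^2$. By (10) with $t=4T$, which is at most $\frac12$ for large $n$, and $\log\frac1{4T}\le\mathfrak l$, the contribution is at most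
$$C\mathfrak l^6T^{1-\eta}\le C\mathfrak l^Cn^{-(1-\eta)}=C\mathfrak l^Cn^{-q/(d+q)}.$$
If $q>q_*$, then $\gamma>\eta$ by (5), so $1-\eta>1-\gamma=2\beta/D$ and this is at most $Cn^{-2\beta/D}$ for large $n$.

From now on $\rho(x)\ge4T\ge1/n$.

**Step 2 ($\rho$ is nearly constant at scale $r_0$).** This makes both the pilot and the denominator reliable. By Lemma 2(b), $\|s(x)\|\le2\log(C_0n)$. Fix $\varepsilon_0>0$ with $e^{\varepsilon_0}-1\le1/(4\|K\|_1)$; this is at most $\frac14$ because $\|K\|_1\ge\int K=1$. Since $\log n$ is negligible against $\mathfrak l^2=1/r_0$, for $n\ge n_0(d,\beta,L)$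
$$\|s(x)\|\le\mathfrak l^2,\qquad r_0S(x)\le1,\qquad(\|s(x)\|+L)r_0\le\varepsilon_0 .$$
By Lemma 2(a), for $\|y-x\|\le r_0$,
$$\tfrac45\le e^{-\varepsilon_0}\le\rho(y)/\rho(x)\le e^{\varepsilon_0}\le\tfrac54.\tag{12}$$

**Step 3 (the pilot).** We show that $E_1=\{\rho(x)/2\le\tilde\rho(x)\le2\rho(x)\}$ almost always holds. The count $m v_dr_0^d\tilde\rho(x)$ is Binomial$(m,\pi)$ with $\frac45\rho v_dr_0^d\le\pi\le\frac54\rho v_dr_0^d$ by (12). If it is within $\frac38m\pi$ of $m\pi$, then $\tilde\rho/\rho$ lies between $\frac58\cdot\frac45=\frac12$ and $\frac{11}8\cdot\frac54<2$. So Chernoff with $\delta=\frac38$ ($\delta^2/3=\frac3{64}\ge\frac1{22}$) gives $\mathbb P(E_1^c)\le2e^{-m\pi/22}$. Moreover $m\pi\ge c\,nTr_0^d=c\,\mathfrak l^{2D-2d}=c\,\mathfrak l^{4\beta+4}$, so $\mathbb P(E_1^c)\le n^{-4}$ for large $n$. On $E_1$, $\tilde\rho(x)\ge2T$, so the estimator is active, $h\le r_0$, and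
$$2^{-1/D}(n\rho)^{-1/D}\le h\le2^{1/D}(n\rho)^{-1/D}.\tag{13}$$

**Step 4 (the denominator).** We bound $\hat\rho(x)$ from below although $K$ changes sign. Condition on the first half of the sample, on $E_1$; then $h$ is fixed and the second half is still i.i.d. By (12),
$$|\mathbb E\hat\rho-\rho|\le\int|K_h(x-y)|\,|\rho(y)-\rho(x)|\,dy\le\|K\|_1(e^{\varepsilon_0}-1)\rho\le\rho/4 .$$
The summands are bounded by $Ch^{-d}$, and their variance is at most $Ch^{-2d}\mathbb P(\|X-x\|\le h)\le Ch^{-d}\rho$. Bernstein with $\tau=\rho/4$ gives conditional probability at most $2e^{-cn\rho h^d}$ for $|\hat\rho-\mathbb E\hat\rho|>\rho/4$. By (13) and $n\rho\ge4\mathfrak l^{2D}$,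
$$n\rho h^d\ge c(n\rho)^{1-d/D}=c(n\rho)^{(2\beta+2)/D}\ge c\,\mathfrak l^{4\beta+4}.$$
So $E_2=\{\hat\rho\ge\rho/2\}$ fails with conditional probability at most $n^{-4}$ for large $n$.

**Step 5 (linearization).** We replace the ratio by a sum. On $E_1\cap E_2$, since $\|s(x)\|\le\mathfrak l^2$ and $\Pi$ is nonexpansive,
$$\|\hat s-s\|\le\Big\|\frac{\hat g}{\hat\rho}-s\Big\|=\frac{\|\hat g-s\hat\rho\|}{\hat\rho}\le\frac{2\|\hat g-s\hat\rho\|}\rho .$$
Otherwise $\|\hat s-s\|\le2\mathfrak l^2$, and this happens with probability at most $2n^{-4}$. Hence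
$$\mathbb E\|\hat s(x)-s(x)\|^2\le\frac4{\rho(x)^2}\,\mathbb E\big[\mathbf 1_{E_1}\mathbb E(\|\hat g-s\hat\rho\|^2\mid\text{pilot})\big]+8\,\mathfrak l^4n^{-4}.\tag{14}$$

**Step 6 (bias and variance).** We bound the inner expectation in (14) as squared mean plus trace of covariance. Since $\nabla_y[K_h(x-y)]=-h^{-d-1}(\nabla K)((x-y)/h)$, integration by parts shows that the conditional mean of $\hat g(x)-s(x)\hat\rho(x)$ is
$$\int K_h(x-y)\big(\nabla\rho(y)-s(x)\rho(y)\big)dy=\int K_h(x-y)(s(y)-s(x))\rho(y)\,dy,$$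
using $\nabla\rho=s\rho$. As $hS(x)\le r_0S(x)\le1$, Lemma 2(c) bounds its norm by $CS^k\rho h^\beta$. Since $m\ge n/3$ and $\|s(x)\|\le1/h$, the trace of the conditional covariance is at most
$$\frac Cn\big(h^{-2}+\|s(x)\|^2\big)h^{-2d}\,\mathbb P(\|X-x\|\le h)\le\frac{C\rho}{nh^{d+2}}.$$

**Step 7 (the local risk).** We insert (13) and find the weight $\rho^\gamma$. Multiply (14) by $\rho$:
$$\rho\,\mathbb E\|\hat s-s\|^2\le C\,\mathbb E\Big[\mathbf 1_{E_1}\Big(S^{2k}\rho h^{2\beta}+\frac1{nh^{d+2}}\Big)\Big]+8\mathfrak l^4n^{-4}\rho .$$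
By (13), $\rho h^{2\beta}\le C\rho(n\rho)^{-2\beta/D}=Cn^{-2\beta/D}\rho^\gamma$ and $\frac1{nh^{d+2}}\le Cn^{-1}(n\rho)^{(d+2)/D}=Cn^{-2\beta/D}\rho^\gamma$. So
$$\rho\,\mathbb E\|\hat s-s\|^2\le C\,n^{-2\beta/D}S^{2k}\rho^\gamma+8\,\mathfrak l^4n^{-4}\rho .\tag{15}$$

**Step 8 (integration over $\rho\ge4T$).** We apply (11) with $t=4T$, using $T\ge1/n$.

* If $q>q_*$ ($\gamma>\eta$), the first term of (15) contributes at most $Cn^{-2\beta/D}$.
* If $q=q_*$ ($\gamma=\eta$), it contributes at most $C\mathfrak l^Cn^{-2\beta/D}=C\mathfrak l^Cn^{-q/(d+q)}$.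
* If $q<q_*$ ($\gamma<\eta$), it contributes at most $C\mathfrak l^Cn^{-(1-\gamma)}n^{\eta-\gamma}=C\mathfrak l^Cn^{-(1-\eta)}=C\mathfrak l^Cn^{-q/(d+q)}$.

The second term contributes at most $8\mathfrak l^4n^{-4}$, which is negligible. With Step 1 this proves the proposition. $\square$

**The upper bounds in Theorems A and B.** Theorem B's upper bounds are Proposition 4. For Theorem A(1), let $\rho$ be $\alpha$-subgaussian. Each coordinate $Y_i$ of $X-\mathbb EX$ has $\mathbb P(|Y_i|>t)\le2e^{-t^2/(2\alpha^2)}$, so $\mathbb E|Y_i|^q=\int_0^\infty qt^{q-1}\mathbb P(|Y_i|>t)\,dt\le C_q\alpha^q$. Also $\mathbb E\|X-\mathbb EX\|^q\le d^{q/2}\sum_i\mathbb E|Y_i|^q\le C(q,d)\alpha^q$. Hence $\mathcal P_{\alpha,L,\beta}\subset\mathcal M_{q,A,L,\beta}$ with $q=q_*+1$ and $A=C\alpha$, and the first case of Proposition 4 applies.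

## 9. Independent bumps on disjoint cubes

For lower bounds we hide information in bumps. A bump of height $\lambda h^{\beta+1}$ and width $h$, placed where $\rho_0\approx\lambda$, changes the score by about $h^\beta$, as much as a $\beta$-Hölder constraint permits. It is undetectable from $n$ samples when $n\lambda h^{2(\beta+1)+d}=n\lambda h^D\lesssim1$. A single bump contributes only $\lambda h^{2\beta+d}$ to the loss. With $\lambda$ constant and $h=n^{-1/D}$ this misses the target $n^{-2\beta/D}$ by $h^d$. So we use many bumps, each switched on or off on its own.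

Fix $b\in C_c^\infty((-\frac12,\frac12)^d)$ with $b\not\equiv0$, $\int b=0$, $\|b\|_\infty\le\frac13$, for example a small multiple of $\partial_1$ of a bump.

**Lemma 5.** Let $\beta>0$, $\kappa,h\in(0,1]$, $\lambda>0$, $\Lambda\ge1$. Let $\rho_0$ be a positive $C^\infty$ probability density and $Q_j=x_j+h(-\frac12,\frac12)^d$, $j\le N$, disjoint cubes on which $\lambda\le\rho_0\le\Lambda\lambda$. For $\omega\in\{0,1\}^N$ let
$$\rho_\omega=\rho_0+\sum_j\omega_j\eta_j,\qquad\eta_j=\kappa\lambda h^{\beta+1}\,b\Big(\frac{\cdot-x_j}h\Big).$$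

(i) $\rho_\omega$ is a probability density and $(1-\frac\kappa3)\rho_0\le\rho_\omega\le(1+\frac\kappa3)\rho_0$.

(ii) If $\|D^i\log\rho_0\|\le B$ on $\bigcup_jQ_j$ for $1\le i\le k+2$, then $\nabla\log(\rho_\omega/\rho_0)$ is $(C_1\kappa,\beta)$-Hölder with $C_1=C_1(d,\beta,B,b)$.

(iii) If $n\kappa^2\lambda h^D\|b\|_2^2\le\frac13$, then every estimator satisfies $\max_\omega\mathbb E_\omega\ell(\hat s,\rho_\omega)\ge c_1\kappa^2\lambda Nh^{2\beta+d}$ with $c_1=c_1(\Lambda,b)>0$.

*Proof.* **Step 1 (part (i)).** We check mass and size. $\int\eta_j=0$, and $|\eta_j|\le\frac\kappa3\lambda\le\frac\kappa3\rho_0$ on $Q_j$.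

**Step 2 (part (ii): derivatives of the relative perturbation).** We bound $\Delta=\rho_\omega/\rho_0-1$. On $\bigcup_jQ_j$ let $v=\lambda/\rho_0\le1$. As $v=\lambda e^{-\log\rho_0}$, its derivatives of order at most $k+2$ are $v$ times polynomials in derivatives of $\log\rho_0$, so they are bounded by $C$. Now $\Delta=v\,\kappa h^{\beta+1}\sum_j\omega_jb((\cdot-x_j)/h)$ is smooth on $\mathbb R^d$ with compact support in $\bigcup_jQ_j$. By Leibniz and $h\le1$, $\|D^i\Delta\|\le C\kappa h^{\beta+1-i}$ for $0\le i\le k+2$.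

**Step 3 (part (ii): the logarithm).** We pass to $\psi=\log(1+\Delta)$, where $|\Delta|\le\frac13$ by (i). By Faà di Bruno, $D^i\psi$ is a sum over partitions of $\{1,\dots,i\}$. A partition into $r$ blocks contributes at most $C\kappa^rh^{r(\beta+1)-i}$. As $\kappa,h\le1$,
$$\|D^i\psi\|\le C\kappa h^{\beta+1-i},\qquad1\le i\le k+2 .$$
For $2\le i\le k+1$ this is at most $C\kappa$, because $\beta\ge k$; these are the derivatives of $\nabla\psi$ of orders $1,\dots,k$. Put $\theta=\beta-k\in(0,1]$. The bounds for $i=k+1$ and $i=k+2$ give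
$$\|D^{k+1}\psi(x)-D^{k+1}\psi(y)\|\le C\kappa\min\big(h^\theta,h^{\theta-1}\|x-y\|\big)\le C\kappa\,(h^\theta)^{1-\theta}\big(h^{\theta-1}\|x-y\|\big)^\theta=C\kappa\|x-y\|^\theta,$$
since the powers of $h$ cancel. This is the claim for $\nabla\psi$, including $k=0$.

**Step 4 (part (iii): separation).** We show that flipping $\omega_j$ moves the score on $Q_j$. There $s_\omega$ depends on $\omega$ only through $\omega_j$, and its two values differ by $\nabla f_j$ with $f_j=\log(1+\eta_j/\rho_0)\in C_c^\infty(Q_j)$. The one-dimensional Dirichlet–Poincaré inequality on intervals of length $h$, in the first coordinate, gives $\int_{Q_j}\|\nabla f_j\|^2\ge\frac{\pi^2}{h^2}\int f_j^2$. For $|t|\le\frac13$, $|\log(1+t)|\ge\frac34|t|$: if $t\ge0$, $\log(1+t)\ge t-\frac{t^2}2\ge\frac56t$, and if $t<0$, $|\log(1+t)|\ge|t|$. Also $\int\eta_j^2=\kappa^2\lambda^2h^{2\beta+2+d}\|b\|_2^2$. So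
$$\int_{Q_j}\|\nabla f_j\|^2\ge\frac{\pi^2}{h^2}\cdot\frac9{16\Lambda^2\lambda^2}\int\eta_j^2=\frac{9\pi^2}{16\Lambda^2}\kappa^2\|b\|_2^2h^{2\beta+d}=:\delta^2 .$$

**Step 5 (part (iii): indistinguishability).** We bound the distance between the two laws of the sample. Let $\omega,\omega'$ differ only in coordinate $j$. Since $KL$ is additive over independent samples and $KL\le\chi^2$, and $\rho_{\omega'}\ge\frac23\lambda$ on $Q_j$,
$$KL(\rho_\omega^{\otimes n}\|\rho_{\omega'}^{\otimes n})\le n\int\frac{\eta_j^2}{\rho_{\omega'}}\le\tfrac32n\kappa^2\lambda h^D\|b\|_2^2\le\tfrac12 ,$$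
and Pinsker gives $TV\le\frac12$.

**Step 6 (part (iii): averaging).** We combine the cubes. For each sample, $\|\hat s-s_\omega\|^2_{L^2(Q_j)}+\|\hat s-s_{\omega'}\|^2_{L^2(Q_j)}\ge\frac12\delta^2$ (here $L^2(Q_j)$ is with respect to Lebesgue measure). Integrating against the minimum of the two sample densities,
$$\mathbb E_\omega\|\hat s-s_\omega\|^2_{L^2(Q_j)}+\mathbb E_{\omega'}\|\hat s-s_{\omega'}\|^2_{L^2(Q_j)}\ge\tfrac12\delta^2(1-TV)\ge\tfrac14\delta^2 .$$
Pairing each $\omega$ with its flip in coordinate $j$, the average over all $\omega$ of $\mathbb E_\omega\|\hat s-s_\omega\|^2_{L^2(Q_j)}$ is at least $\delta^2/8$. As $\rho_\omega\ge\frac23\lambda$ on $Q_j$, summing over $j$ and bounding the maximum by the average gives $\max_\omega\mathbb E_\omega\ell\ge\frac23\lambda N\delta^2/8$. $\square$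

## 10. A perturbed Gaussian that stays $\alpha$-subgaussian

We prove the lower bound of Theorem A(1) for every $L>\alpha^{-2}$, $\beta\ge1$. The plan is to put bumps on a Gaussian strictly inside the window $L^{-1}<\sigma^2<\alpha^2$. The delicate part is the subgaussian constant. The direct comparison $\rho_\omega\le(1+\frac\kappa3)\rho_0$ bounds $\mathbb E_{\rho_\omega}e^{\langle u,X\rangle}$ by $(1+\frac\kappa3)e^{\sigma^2\|u\|^2/2}$. As $u\to0$ this tends to $1+\frac\kappa3>1$, while the required bound tends to $1$. The cure is to compare second derivatives of the log-moment generating function instead.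

**Step 1 (choices).** We fix all parameters. Let $\sigma^2=\frac12(L^{-1}+\alpha^2)\in(L^{-1},\alpha^2)$, $\rho_0=N(0,\sigma^2I)$, $\lambda=\min_{[0,1]^d}\rho_0$, $\Lambda=\lambda^{-1}\max_{[0,1]^d}\rho_0$. The derivatives of $\log\rho_0$ are bounded on $[0,1]^d$; let $C_1$ be the resulting constant of Lemma 5(ii). It does not depend on $\kappa$ or $h$. Choose $\kappa\in(0,1]$ with
$$\frac{1+\kappa/3}{1-\kappa/3}\,\sigma^2\le\alpha^2,\qquad\sigma^{-2}+C_1\kappa\le L .$$
Let $\bar m=\max\{1,\lceil(3\kappa^2\lambda\|b\|_2^2n)^{1/D}\rceil\}$, $h=1/\bar m$, and take the $N=\bar m^d$ open grid cubes of $(0,1)^d$. Then $n\kappa^2\lambda h^D\|b\|_2^2\le\frac13$, $\bar m\le Cn^{1/D}$ so that $h\ge cn^{-1/D}$, and $Nh^d=1$.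

**Step 2 (Hölder membership).** We check the score. $s_\omega=-x/\sigma^2+\nabla\log(\rho_\omega/\rho_0)$. As $\beta\ge1$, the linear part is $(\sigma^{-2},\beta)$-Hölder (Example 1). By Lemma 5(ii), $s_\omega$ is $(\sigma^{-2}+C_1\kappa,\beta)$-Hölder, hence $(L,\beta)$-Hölder.

**Step 3 (subgaussian membership).** We bound the Hessian of $\Psi(u)=\log\mathbb E_{\rho_\omega}e^{\langle u,X\rangle}$. It is the covariance of the tilted law $\rho_\omega^u\propto e^{\langle u,x\rangle}\rho_\omega$. Using Lemma 5(i) from above in the numerator and from below in the normalization, and since tilting $N(0,\sigma^2I)$ gives $N(\sigma^2u,\sigma^2I)$,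
$$\rho_\omega^u\le\frac{1+\kappa/3}{1-\kappa/3}\,N(\sigma^2u,\sigma^2I).$$
A variance is at most the second moment about any point, so for every unit $e$
$$\mathrm{Var}_{\rho_\omega^u}\langle e,X\rangle\le\mathbb E_{\rho_\omega^u}\big(\langle e,X\rangle-\langle e,\sigma^2u\rangle\big)^2\le\frac{1+\kappa/3}{1-\kappa/3}\,\sigma^2\le\alpha^2 .$$
Thus $\nabla^2\Psi\le\alpha^2I$ everywhere. Since $\Psi(0)=0$ and $\nabla\Psi(0)=\mathbb EX$, Taylor gives $\Psi(u)\le\langle u,\mathbb EX\rangle+\alpha^2\|u\|^2/2$, which is the $\alpha$-subgaussian inequality.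

**Step 4 (conclusion).** All $\rho_\omega$ lie in $\mathcal P_{\alpha,L,\beta}$, so Lemma 5(iii) bounds the minimax risk below by $c_1\kappa^2\lambda Nh^{2\beta+d}=c_1\kappa^2\lambda h^{2\beta}\ge c\,n^{-2\beta/(d+2\beta+2)}$, for every $n\ge1$. Together with Section 8 and Proposition 1, this proves Theorem A. $\square$

## 11. Small cubes in the bulk, unit cubes in a far shell

For Theorem B we need two lower bounds: the bulk bound $n^{-2\beta/D}$ and the no-data bound $n^{-q/(d+q)}$. The second uses bumps of width $1$ in a shell of radius $R$ where the density is about $1/n$. There we lose a constant fraction of the probability of the shell, which the moment condition allows to be about $R^{-q}$.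

Let $g(x)=Z^{-1}e^{-\langle x/\tau\rangle}$. As $\int\|x\|^qg$ scales like $\tau^q$, fix $\tau\le1$ so small that $\int\|x\|^qg\le A^q/4$. By Example 3 all derivatives of $\log g$ of order $\ge1$ are bounded. We use repeatedly that if $D^j\nabla\varphi$ is bounded by $B$ for $0\le j\le k+1$, then $\nabla\varphi$ is $(2B,\beta)$-Hölder. Indeed, with $\theta=\beta-k\in(0,1]$, $\|D^k\nabla\varphi(x)-D^k\nabla\varphi(y)\|\le\min(2B,B\|x-y\|)\le2B\|x-y\|^\theta$.

**Step 1 ($\mathcal R_n\ge cn^{-2\beta/D}$).** We repeat Section 10 with $g$ in place of the Gaussian. Apply Lemma 5 with $\rho_0=g$, $\kappa=1$, $\lambda=\min_{[0,1]^d}g$, $\Lambda=\lambda^{-1}\max_{[0,1]^d}g$, and the grid of $(0,1)^d$ with $\bar m$ as before. By Lemma 5(i), $\int\|x\|^q\rho_\omega\le\frac43\cdot\frac{A^q}4\le A^q$, so the moment condition holds with $a=0$. The score $\nabla\log g$ is $(L',\beta)$-Hölder for some $L'$, so $\rho_\omega\in\mathcal M_{q,A,L,\beta}$ for $L\ge L'+C_1$. As before, Lemma 5(iii) gives $\mathcal R_n\ge c_1\lambda h^{2\beta}\ge cn^{-2\beta/D}$.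

**Step 2 (a density with a plateau).** For the second bound we build $\rho_0$ that is flat on a large region and has uniformly smooth logarithm. Let $\chi\in C^\infty(\mathbb R)$ be nondecreasing, $\chi=0$ on $(-\infty,0]$, $\chi=1$ on $[1,\infty)$, and $\Theta(t)=\int_{-\infty}^t\chi$. Then $\Theta=0$ on $(-\infty,0]$, $\Theta\ge0$, $\Theta(t)\ge t-1$ for $t\ge0$, and all derivatives of $\Theta$ of order $\ge1$ are bounded. For $R\ge2$ let
$$u_R(x)=Z_R^{-1}e^{-\Theta(\langle x\rangle-R)} .$$
The exponent is $0$ for $\langle x\rangle\le R$, and $\Theta(\langle x\rangle-R)\ge\|x\|-R-1$ for $\|x\|\ge R$. Hence $Z_R\ge v_d(R^2-1)^{d/2}\ge cR^d$ and $Z_R\le v_dR^d+\int_{\|x\|\ge R}e^{-(\|x\|-R-1)}dx\le CR^d$. In the same way, writing $\|x\|=R+t$ and $(R+t)^{q+d-1}\le R^{q+d-1}(1+t)^{q+d-1}$ for the outer part, $\int\|x\|^qu_R\le CR^q$. Let $p=c_pR^{-q}\le\frac12$ with $c_p$ so small that $p\int\|x\|^qu_R\le A^q/4$, and put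
$$\rho_0=(1-p)g+pu_R,\qquad\lambda=p/Z_R,\qquad cR^{-q-d}\le\lambda\le C_2R^{-q-d}.$$

**Step 3 (uniform smoothness of $\log\rho_0$).** We need constants independent of $R$. Write $\log\rho_0=\log(e^{a_1}+e^{a_2})$ with $a_1=\log((1-p)g)$, $a_2=\log(pu_R)$. The derivatives of $a_1,a_2$ of orders $1,\dots,k+2$ are bounded uniformly in $R$, since $R$ and $p$ enter only through additive constants and a shift of the argument of $\Theta$. The first partial derivatives of $(a_1,a_2)\mapsto\log(e^{a_1}+e^{a_2})$ are the weights $p_i=e^{a_i}/(e^{a_1}+e^{a_2})\in[0,1]$, and $\partial_ip_j=p_j(\mathbf 1_{i=j}-p_i)$. So all its partial derivatives of order $\ge1$ are polynomials in the weights, hence bounded. By the chain rule $\|D^i\log\rho_0\|\le B$ on $\mathbb R^d$ for $1\le i\le k+2$, with $B$ independent of $R$. In particular $\nabla\log\rho_0$ is $(2B,\beta)$-Hölder.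

**Step 4 (the cubes).** We place $N\ge cR^d$ unit cubes where $\rho_0\approx\lambda$. Use $h=\kappa=1$ and the open unit cubes centered at points of $\mathbb Z^d$ that are contained in $\{\|x\|\ge R/2,\ \langle x\rangle\le R\}$. The closed lattice cubes cover $\mathbb R^d$ and have diameter $\sqrt d$, and $\langle x\rangle\le\|x\|+1$. So every lattice cube whose closure meets $\{R/2+\sqrt d\le\|x\|\le R-1-\sqrt d\}$ is admissible, and $N$ is at least the volume of this shell, which is at least $cR^d$ for $R\ge R_0$. On the cubes $u_R=Z_R^{-1}$, so $\rho_0\ge\lambda$. Also $g\le Ce^{-R/(2\tau)}$ there, so $\rho_0\le\lambda+Ce^{-R/(2\tau)}\le2\lambda$ for $R\ge R_0$, because $\lambda\ge cR^{-q-d}$. Thus $\Lambda=2$.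

**Step 5 (membership).** We check the class. By Lemma 5(i), $\int\|x\|^q\rho_\omega\le\frac43\big(\frac{A^q}4+\frac{A^q}4\big)\le A^q$. By Lemma 5(ii) and Step 3 the score is $(2B+C_1,\beta)$-Hölder, with constants independent of $R$. So $\rho_\omega\in\mathcal M_{q,A,L,\beta}$ for $L\ge2B+C_1$.

**Step 6 (choice of $R$).** We make the bumps undetectable. Take $R=(3C_2\|b\|_2^2n)^{1/(d+q)}$, which is at least $\max(2,R_0)$ for large $n$. Then $n\lambda\|b\|_2^2\le nC_2R^{-q-d}\|b\|_2^2=\frac13$, and Lemma 5(iii) gives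
$$\mathcal R_n\ge c_1\lambda N\ge cR^{-q-d}R^d=cR^{-q}\ge c\,n^{-q/(d+q)} .$$

**Step 7 (Theorem B).** We combine. Take $L_0=\max(L'+C_1,2B+C_1)$ with the respective constants $C_1$ of Steps 1 and 5. Step 1 gives the lower bound for $q>q_*$, Step 6 the one for $q\le q_*$, and Proposition 4 gives the upper bounds for every $L$. By (5), $q\le q_*$ is equivalent to $\eta\ge\gamma$, that is to $\frac q{d+q}=1-\eta\le1-\gamma=\frac{2\beta}D$, with equality exactly at $q=q_*$. So in both cases the exponent is $\min\{2\beta/(d+2\beta+2),\,q/(d+q)\}$. $\blacksquare$
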